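# The recurrence quotient of a non-periodic sequence is at least $(5+\sqrt5)/2$

## Cutting a sequence at a word with two continuations on each side

Let $\sigma$ be the morphism $\sigma(0)=01$, $\sigma(1)=0$. Iterating it on $0$ gives $0,\ 01,\ 010,\ 01001,\ 01001010,\dots$; each word is a prefix of the next, and the limit is the Fibonacci word
$$f=010010100100101001010\ldots,\qquad \sigma(f)=f .$$
Cut $f$ in front of every occurrence of the word $010$ (occurrences may overlap):
$$f=010\,|\,01\,|\,010\,|\,010\,|\,01\,|\,010\,|\,01\,|\,010\ldots$$
Only two pieces appear, $A=010$ and $B=01$. Read as a sequence over the alphabet $\{A,B\}$, the cut sequence is $ABAABAB\ldots$. We see $AA$, $AB$, $BA$, but not $BB$.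

Here is the reason for the two pieces. The word $u=010$ can be followed in $f$ by $0$ or by $1$, and no other word of length $3$ in $f$ can be followed by two letters. So once we stand at an occurrence of $u$ and know the next letter, we are on rails until $u$ occurs again. Two choices of the next letter give two pieces.

The construction on which this lecture turns is this cut, repeated. Let $x$ be a sequence and $u$ a word that has two continuations on the right and two on the left, and is the only word of its length with either property. Cut $x$ at the occurrences of $u$ into two *return words*. If exactly one of them, $X$, is ever followed by itself, replace $u$ by the longer word $Xu$ and cut again. The lengths of the pieces obey a recursion of continued-fraction type,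
$$Q_{k+1}=a_{k+1}Q_k+Q_{k-1},\qquad a_{k+1}\ge 1 .$$

The construction is used to bound from below how slowly a non-periodic sequence must repeat its words. There is a number $\rho_x$ measuring this slowness, and we shall prove that whenever the repeated cut is available,
$$\rho_x=2+\limsup_{k\to\infty}\frac{Q_{k+1}}{Q_k}.$$
The slowest possible growth of the $Q_k$ comes from $a_k=1$, when the ratio tends to the golden ratio $\varphi=\frac{1+\sqrt5}2$, and $2+\varphi=\frac{5+\sqrt5}2$. The other half of the work is to show that the cut is available whenever $\rho_x<4$.

## The regulator of almost periodicity and the statements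

Let $x=x_0x_1x_2\dots$ be an infinite sequence over a finite alphabet. A *factor* of $x$ is a finite word occurring in $x$. A word $w$ *occurs at* $t$ if $x_tx_{t+1}\cdots x_{t+|w|-1}=w$.

**Definition.** The sequence $x$ is *almost periodic* (uniformly recurrent) if every factor occurs in $x$ infinitely often with bounded gaps. For such $x$, $R_x(n)$ is the least $l$ such that every factor of $x$ of length $l$ contains every factor of length $n$. Put
$$\rho_x=\limsup_{n\to\infty}\frac{R_x(n)}n ,$$
and $\rho_x=\infty$ if $x$ is not almost periodic.

A *return time* of a factor $w$ is the distance between the left ends of two consecutive occurrences of $w$ in $x$. Let $L(n)$ be the maximal return time of factors of length $n$. Then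
$$R_x(n)=n-1+L(n).\tag{1}$$
To see this, let $w$ of length $n$ occur at $t$ and next at $t+T$. The window of length $T+n-2$ starting at $t+1$ contains no occurrence of $w$, so $R_x(n)\ge T+n-1$. Conversely, suppose a window of length $l$ contains no $w$. The window recurs, so we may take an occurrence of it at a position $s$ beyond some occurrence of $w$. Then $w$ does not occur at $s,s+1,\dots,s+l-n$, so the return time across this stretch is at least $l-n+2$. Hence $l\le L(n)+n-2$, and every window of length $L(n)+n-1$ contains every $w$.

*Small cases.* For $x=0101\ldots$ each word of length $n\ge1$ returns exactly after $2$ steps, so $R_x(n)=n+1$ and $\rho_x=1$; every periodic sequence has $\rho_x=1$. The sequence $0111\ldots$ is not periodic, but $0$ occurs only once, so it is not almost periodic and $\rho_x=\infty$. Here and below, "periodic" means periodic from the very beginning.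

For the Fibonacci word let us compute by hand. In $f=\sigma(f)$ the blocks are $01$ and $0$. So $1$ is always preceded and followed by $0$, and $11$ is not a factor. Also $000$ is not a factor, since it would contain two consecutive blocks $0=\sigma(1)$ and so come from a factor $11$ of $f$.

* $n=1$: the letter $1$ returns after $2$ or $3$ steps, and $0$ after $1$ or $2$. So $L(1)=3$ and $R_f(1)=3$.
* $n=2$: the words $01,10$ return as $1$ does. The word $00$ begins exactly at the blocks $\sigma(1)$. From one $1$ to the next, $f$ reads $10$ or $100$, so $00$ returns after $|\sigma(10)|=3$ or $|\sigma(100)|=5$ steps. So $L(2)=5$ and $R_f(2)=6$.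
* $n=3$: the words are $010,100,001,101$. The first returns as $1$ does. The next two return as $00$ does, because $00$ is always preceded and followed by $1$. The word $101$ is read, one letter in, at each $\sigma(00)=0101$. From one $00$ to the next, $f$ reads $001$ or $00101$, so $101$ returns after $|\sigma(001)|=5$ or $|\sigma(00101)|=8$ steps. So $L(3)=8$ and $R_f(3)=10$.

The ratios so far are $3,\,3,\,\frac{10}3$. For the Fibonacci word $\rho_f=\frac{5+\sqrt5}2=3.618\dots$; we shall derive this below.

It is known that $\rho_x\ge3$ for every non-periodic $x$ (we shall not use it). The conjecture of Rauzy and Cassaigne, as posed in An. A. Muchnik, Yu. L. Pritykin, A. L. Semenov, "Sequences close to periodic", arXiv:0903.5316 (2009), asks whether $3$ can be replaced by the Fibonacci value. It can.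

**Theorem 1.** $\rho_x\ge\frac{5+\sqrt5}2$ for every non-periodic sequence $x$.

Write $F$ for the set of factors of $x$, $F_n$ for those of length $n$, $P(n)=|F_n|$, and $s(n)=P(n+1)-P(n)$.

**Definition.** The sequence $x$ is *quasi-Sturmian* if it is almost periodic, non-periodic, and $s(n)=1$ for all large $n$.

**Theorem 2.** Let $x$ be non-periodic.

1. If $\rho_x<4$, then $x$ is quasi-Sturmian and $\rho_x=\frac{5+\sqrt5}2$. So $\rho_x\in\{\frac{5+\sqrt5}2\}\cup[4,\infty]$.
2. $\rho_x=\frac{5+\sqrt5}2$ if and only if $x$ is almost periodic and some suffix of $x$ has the form $g(y)$, where all factors of $y\in\{0,1\}^{\mathbb N}$ are factors of the Fibonacci word and $g$ is a morphism with $g(0)g(1)\ne g(1)g(0)$.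
3. If $x$ is quasi-Sturmian and $\rho_x\ne\frac{5+\sqrt5}2$, then $\rho_x\ge3+\sqrt2$, and this value is attained.

It is not claimed that $4$ is sharp for sequences that are not quasi-Sturmian.

## Special words, return times and periodic stretches

A sequence that is not almost periodic has $\rho_x=\infty$, so nothing needs proof for it. In this section and the next two, $x$ is almost periodic and non-periodic.

**Fact 1.** *$x$ is not eventually periodic. Hence $s(n)\ge1$ and $P(n)\ge n+1$ for all $n\ge0$. Every factor occurs infinitely often, and so extends to a longer factor on both sides.*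

Suppose $x=\alpha\beta^\infty$. Every prefix of $x$ recurs arbitrarily far out, so it occurs in $\beta^\infty$ and has period $|\beta|$; then $x$ is periodic, a contradiction. The rest of the second sentence is the Morse–Hedlund theorem: if $s(n)=0$, every word of length $n$ has just one continuation, so each word of length $n$ determines the next one and $x$ is eventually periodic. Now start from $P(0)=1$.

**Definition.** For $v\in F$ let $r(v)$ and $l(v)$ be the numbers of letters that can follow, respectively precede, $v$ in a factor, and let $e(v)$ be the number of pairs $(c,d)$ of letters with $cvd\in F$. The word $v$ is *right special* (RS) if $r(v)\ge2$, *left special* (LS) if $l(v)\ge2$, and *bispecial* if it is both.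

In the Fibonacci word, $1$ is not special, and $0$ is bispecial: the words $c0d$ that occur are $001,100,101$, so $e(0)=3$.

Counting words of length $n+1$ by their prefixes or suffixes of length $n$ gives $P(n+1)=\sum_{v\in F_n}r(v)=\sum_{v\in F_n}l(v)$. So $s(n)=\sum_{F_n}(r(v)-1)=\sum_{F_n}(l(v)-1)$. Counting words of length $n+2$ by their middles gives $P(n+2)=\sum_{F_n}e(v)$. Since $s(n+1)-s(n)=P(n+2)-2P(n+1)+P(n)$, we get
$$s(n+1)-s(n)=\sum_{v\in F_n}\bigl(e(v)-l(v)-r(v)+1\bigr).\tag{2}$$
Only bispecial words contribute. Indeed, if $r(v)=1$, each $cv\in F$ extends to the right in exactly one way, so $e(v)=l(v)$ and the summand is $0$; the case $l(v)=1$ is symmetric. These formulas use only that every factor extends on both sides. As an illustration, if a binary sequence contains all of $00,01,10,11$, the empty word has $e=4$, $l=r=2$, its summand is $+1$, and indeed $s(0)=2-1=1$, $s(1)=4-2=2$.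

**Fact 2.** *Every return time is realized infinitely often, and $L(n)\le L(n+1)$.*

The factor spanning two consecutive occurrences of $w$ recurs, which gives the first claim. For the second, let $w\in F_n$ occur at $t$ and next at $t+T$ with $T=L(n)$. The word of length $n+1$ at $t$ begins with $w$, so it does not recur before $t+T$.

A word $z$ *has period* $w$ if $z_i=z_{i+w}$ whenever both letters exist. If $v\in F_n$ has a return time $w$, then the factor of length $n+w$ spanning the two occurrences has period $w$.

**Fact 3.** *If $z\in F$ has period $w$ and $P(m)>w$, then $R_x(m)>|z|$.*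

If $|z|\ge m$, then $z$ has at most $w$ distinct factors of length $m$, so it misses one of the $P(m)$ words. If $|z|<m$, then $R_x(m)\ge m>|z|$.

**Fact 4.** *For every $W$, all return times of all sufficiently long factors exceed $W$.*

Otherwise, for infinitely many $n$ some word in $F_n$ has a return time at most $W$. So for one fixed $w\le W$ there are arbitrarily long factors with period $w$. By almost periodicity a long enough one contains any given prefix of $x$. Then every prefix has period $w$ and $x$ is periodic, a contradiction.

## What counting factors gives, and where it stops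

The first thing to try is to count. A window of length $R_x(n)$ has $R_x(n)-n+1$ positions at which a word of length $n$ can begin, and all $P(n)$ words must fit. So $L(n)=R_x(n)-n+1\ge P(n)$, and
$$\rho_x\ge1+\limsup_{n\to\infty}\frac{P(n)}n .$$
If $s(n)\ge3$ for all large $n$, this gives $\rho_x\ge4$, which is more than enough. If we know only that $s(n)\ge2$ for all large $n$, then $P(n)\ge2n-C$ and we get $\rho_x\ge3$. If $s(n)=1$ for all large $n$, then $P(n)=n+c$ and we get only $\rho_x\ge2$. Both of the last two bounds are below $\frac{5+\sqrt5}2$, and counting has no more information to offer there: it sees how many words there are, but not how they follow one another.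

Two things will supply the missing information. Fact 3 converts a long periodic stretch into a lower bound for $R_x$; this handles $s(n)\ge2$. For $s(n)=1$, the cut at a bispecial word describes the order of the words completely.

## The derived sequence of a bispecial word

**Lemma 5.** *Let $s(n)=1$, and let $u\in F_n$ be bispecial. Let $t_0<t_1<\cdots$ be the occurrences of $u$ in $x$.*

* *(i) $u$ is the only RS and the only LS word of length $n$, and $r(u)=l(u)=2$.*
* *(ii) There are exactly two words $A\ne B$, one for each letter that can follow $u$, such that $x$ from $t_0$ on is a concatenation $y_0y_1y_2\cdots$ of words $y_i\in\{A,B\}$ with $|y_i|=t_{i+1}-t_i$.*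
* *(iii) The last letters of $A$ and $B$ differ. For $S,T\in\{A,B\}$ let $c_S$ be the last letter of $S$ and $d_T$ the letter following the prefix $u$ in $Tu$. For $i\ge1$, the word $c_S\,u\,d_T$ occurs at $t_i-1$ if and only if $y_{i-1}y_i=ST$. So $e(u)$ is the number of pairs $ST$ occurring in $y=y_0y_1\cdots$.*
* *(iv) Every factor of $y$ occurs infinitely often in $y$, and $y$ is not eventually periodic.*
* *(v) With $p=|A|$ and $q=|B|$,*
$$p+q>n.\tag{3}$$

The words $A,B$ are the *return words* of $u$, and $y$ is its *derived sequence*. For $u=010$ in $f$ we found $A=010$, $B=01$. Here $c_A=0$, $c_B=1$; from $Au=010010$ and $Bu=01010$ we read $d_A=0$, $d_B=1$. The pair $AA$ corresponds to $00100$, which occurs, and the absent pair $BB$ to $10101$. Also $p+q=5>3$.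

**Proof of (i).** We have $\sum_{F_n}(r(v)-1)=1$ with nonnegative terms, so exactly one word is RS and it has two extensions; it must be $u$. The same holds on the left.

**Proof of (ii).** Stand at $t_i$ and read the letter after $u$. The word of length $n$ at $t_i+1$ is then known. As long as the current word of length $n$ is not $u$, it is not RS, so the next letter is forced. Hence the letter after $u$ determines everything up to and including the next occurrence of $u$, that is, it determines $y_iu$. Both letters that can follow $u$ occur after $u$ infinitely often, so there are two return words. They differ, because $Au$ and $Bu$ both begin with $u$ and differ in the next letter.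

**Proof of (iii).** For $i\ge1$ the letter before the occurrence of $u$ at $t_i$ is the last letter of $y_{i-1}$. Both left extensions of $u$ occur infinitely often, so the last letters of $A$ and $B$ must be different. Therefore the letter before position $t_i$ tells us $y_{i-1}$, and the letter after $u$ tells us $y_i$. Every word $cud\in F$ occurs infinitely often, so it is seen at some $t_i-1$ with $i\ge1$. So the words $cud$ in $F$ correspond one to one to the pairs occurring in $y$.

**Proof of (iv).** Let $v=y_i\cdots y_j$ be a factor of $y$, and regard $vu$ as a factor of $x$ at $t_i$. It recurs infinitely often. Each occurrence begins with $u$, so it begins at some $t_{i'}$. The occurrences of $u$ inside it are at the same relative places, so its cut into return words is again $v$. If $y$ were eventually periodic, so would be $x$.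

**Proof of (v).** Every word of $F_n$ occurs at some position $t_i+d$ with $0\le d<|y_i|$. It lies inside $y_iu$, because $d+n<|y_i|+n$. So it is determined by $y_i$ and $d$, and for $d=0$ it is $u$ whichever $y_i$ is. This gives $P(n)\le p+q-1$, while $P(n)\ge n+1$. $\square$

## If $\rho_x<4$, the difference $s(n)$ cannot stay above one

In this section and the next, $x$ is non-periodic with $\rho_x<4$; in particular it is almost periodic. Fix $\rho'$ with $\rho_x<\rho'<4$, and $N_0$ with $R_x(n)\le\rho'n$ for $n\ge N_0$. By (1), $L(n+i)\le(\rho'-1)(n+i)+1$ for $i=1,2$ and large $n$. Since $\rho'-1<3$, there is $N_1$ with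
$$L(n+1)<3n,\qquad L(n+2)<3n\qquad(n\ge N_1).\tag{4}$$

**Proposition 6.** *$s(n)=1$ for infinitely many $n$.*

Suppose not. Then $s(n)\ge2$ for all $n\ge n_1$, so $P(m)\ge2m-C$ for $m\ge n_1$, with $C=2n_1$.

**Step 1: long squares are impossible.** The purpose is to use the doubled complexity in Fact 3. Suppose $zz\in F$ with $|z|=w$, and put $m=\lfloor(w+C)/2\rfloor+1$. For large $w$ we have $m\ge\max(N_0,n_1)$ and $P(m)\ge2m-C>w$. Since $zz$ has period $w$, Fact 3 gives $R_x(m)>2w$. On the other hand
$$R_x(m)\le\rho'm\le\rho'\,\frac{w+C+2}2<2w$$
for large $w$, because $\rho'<4$. This is a contradiction. So there is $W_0$ such that no square $zz$ with $|z|\ge W_0$ is a factor.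

**Step 2: all return times are longer than the word.** We now turn the absence of squares into a lower bound for return times. By Fact 4, fix $n\ge N_1$ such that all return times of words in $F_n$ are $>W_0$. A return time $w\le n$ of a word in $F_n$ would give a factor of length $n+w\ge2w$ with period $w$. Its prefix of length $2w$ would be a square with root length $w>W_0$, which Step 1 forbids. So all return times of words in $F_n$ are $>n$.

**Step 3: the letters after a right special word alternate.** We play the lower bound $n$ against the upper bound $3n$ from (4). Let $v\in F_n$ be RS, with occurrences $t_0<t_1<\cdots$ and following letters $c_i=x_{t_i+n}$. Let $vc\in F$, and let $t_i<t_j$ be consecutive occurrences of $vc$. Between them $v$ makes $j-i$ returns, each longer than $n$, so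
$$(j-i)n<t_j-t_i\le L(n+1)<3n .$$
So $j-i\le2$. Hence for all large $i$, every letter that can follow $v$ belongs to $\{c_i,c_{i+1}\}$. There are at least two such letters, so there are exactly two, and $c_{i+1}\ne c_i$ for all large $i$.

**Step 4: alternation makes $x$ eventually periodic.** We exhibit a finite deterministic machine that writes $x$. For large $t$, let the state at $t$ consist of the word $x_t\cdots x_{t+n-1}$ together with, for each RS word $v\in F_n$, the letter that followed the last occurrence of $v$ at a position $<t$. Take $t$ so large that every RS word has occurred before $t$ and that the alternation of Step 3 is in force for it. The state determines $x_{t+n}$: if the current word is not RS, it is the unique extension; if it is RS, it is the extension different from the recorded one. Then the word at $t+1$ is known, and so are the records (only the record of the current word may change, to $x_{t+n}$). So the state at $t$ determines the state at $t+1$. There are finitely many states, so $x$ is eventually periodic, contradicting Fact 1. $\square$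

## If $\rho_x<4$, the difference one persists

**Proposition 7.** *For all sufficiently large $n$, $s(n)=1$ implies $s(n+1)=1$. Consequently $x$ is quasi-Sturmian.*

The consequence is immediate: by Proposition 6 there is a large $n$ with $s(n)=1$, and then $s$ equals $1$ from there on.

**Step 1: reduction to one bispecial word with $e(u)=4$.** By Fact 4, take $n\ge N_1$ so large that all return times of words in $F_n$ are $\ge N_0$, and suppose $s(n)=1$. If no word of length $n$ is bispecial, (2) gives $s(n+1)=1$. Otherwise Lemma 5 applies: there is one bispecial word $u$, with $l(u)=r(u)=2$, and (2) gives $s(n+1)=1+(e(u)-3)$. Since $s(n+1)\ge1$ and $e(u)\le4$, we have only to exclude $e(u)=4$.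

So assume $e(u)=4$. With the notation of Lemma 5, all of $AA,AB,BA,BB$ occur in $y$, each infinitely often.

**Step 2: an upper bound between consecutive equal pairs.** Let the pair $ST$ occur in $y$ consecutively as $y_{i-1}y_i$ and as $y_{j-1}y_j$, $1\le i<j$. By Lemma 5(iii), $t_j-t_i$ is a return time of the word $c_Sud_T$ of length $n+2$. So by (4) and (3)
$$\sum_{k=i}^{j-1}|y_k|=t_j-t_i\le L(n+2)<3n<3(p+q).\tag{5}$$
Decompose $y$ into maximal runs of $A$'s and of $B$'s. All runs are finite, because $y$ is not eventually periodic. From now on consider only runs that begin after the first occurrences of $AA$ and of $BB$.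

**Step 3: no run has length $1$.** Suppose an $A$-run has length $1$. Take the last $A$-run of length $\ge2$ before it and the first $A$-run of length $\ge2$ after it; both exist, since $AA$ occurs before it and infinitely often. Between them lie $k\ge1$ $A$-runs, all of length $1$, and $k+1$ $B$-runs, of total length $b\ge k+1$. The last $AA$ in the first long run and the first $AA$ in the second are consecutive occurrences of $AA$. The sum in (5) for them runs from the last letter of the first long run to the first letter of the second, so it contains $1+k+1$ letters $A$ and $b$ letters $B$: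
$$(k+2)p+bq<3(p+q).$$
If $k\ge2$, the left side is at least $4p+3q$, which is impossible. So $k=1$ and $b<3$, that is, $b=2$, and both $B$-runs neighboring our $A$-run have length $1$. Exchanging the roles of $A$ and $B$, both $A$-runs neighboring a $B$-run of length $1$ have length $1$. Going to the right from our run, we find that all subsequent runs have length $1$. This contradicts that $AA$ occurs infinitely often. The case of a $B$-run of length $1$ is the same with the letters exchanged.

**Step 4: long runs create too long a periodic stretch.** By Step 3 all the runs considered have length $\ge2$. They do not all have length exactly $2$, since otherwise $y$ would be eventually $AABBAABB\cdots$. Exchanging $A$ and $B$ if necessary, let some $A$-run have length $i\ge3$, and let $j\ge2$ be the length of the $B$-run after it. The occurrences of $BA$ at the beginning of this run and at the beginning of the next $A$-run are consecutive, and the sum in (5) is $ip+jq$. So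
$$3p+2q\le ip+jq<3n,$$
and in particular $p<n$. On the other hand $AAAu\in F$. Since $u$ is a prefix of $Au$, the word $u$ is a prefix of $AAA\cdots$, so $AAAu$ has period $p$; its length is $n+3p$. As $P(p)\ge p+1>p$, Fact 3 gives
$$R_x(p)>n+3p>4p .$$
But $p$ is a return time of $u$, so $p\ge N_0$ and $R_x(p)\le\rho'p<4p$. This contradiction excludes $e(u)=4$. $\square$

## The chain of bispecial words in a quasi-Sturmian sequence

From here to the end of the next section $x$ is any quasi-Sturmian sequence, with $s(n)=1$ for $n\ge n_2$. Nothing is assumed about $\rho_x$.

**Step 1: there is a bispecial word to start from.** Let $v_m$ be the unique LS word of length $m\ge n_2$. A prefix of an LS word is LS, so $v_m$ is a prefix of $v_{m+1}$. If no $v_m$ were RS, then every $v_m$ would have only one continuation, and every occurrence of $v_{n_2}$ would be followed by the same infinite sequence. Comparing two occurrences, $x$ would be eventually periodic. So some $v_m$, $m\ge n_2$, is bispecial; call it $u_0$.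

**Step 2: from one bispecial word to the next.** Let $u_j$ be bispecial of length $n_j\ge n_2$. Since $s(n_j)=s(n_j+1)=1$, formula (2) and Lemma 5(i) give $e(u_j)=3$. Both return words of $u_j$ occur infinitely often in the derived sequence, so both mixed pairs occur. By Lemma 5(iii) exactly three pairs occur. Hence exactly one return word, call it $X_j$, is such that $X_jX_j$ occurs; for the other one, $Y_j$, the pair $Y_jY_j$ does not occur. Put
$$u_{j+1}=X_ju_j .$$
Since $u_j$ is a prefix of $X_ju_j$ and the letter after it identifies the return word, the occurrences of $u_{j+1}$ are, from the first occurrence of $u_j$ on, exactly the positions where a return word $X_j$ begins. The word $u_{j+1}$ is LS, because such an $X_j$ may be preceded by $X_j$ or by $Y_j$, whose last letters differ. It is RS, because $X_j$ may be followed by $X_j$ or by $Y_j$, and the letter after $X_ju_j$ tells which. As $Y_jY_j$ does not occur, from one beginning of $X_j$ to the next we read either $X_j$ or $X_jY_j$; these are the return words of $u_{j+1}$. So one of two things happens: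

* *stay*: $X_{j+1}=X_j$, $\ Y_{j+1}=X_jY_j$;
* *switch*: $X_{j+1}=X_jY_j$, $\ Y_{j+1}=X_j$.

The derived sequence of $u_{j+1}$ is that of $u_j$, minus a finite prefix, with its letters grouped. By induction we obtain $u_j$ for all $j\ge0$.

In the Fibonacci word one may start with the empty word $u_0$, with $X_0=0$, $Y_0=1$. Then $u_1=0$ has return words $0$ and $01$. The cut is $01|0|01|01|0|\cdots$, so $01$ is the one that repeats: a switch. Then $u_2=X_1u_1=010$, and its return words are $010,01$ as at the beginning of the lecture, with $010$ repeating: again a switch.

**Step 3: an invariant.** In both cases $n_{j+1}=n_j+|X_j|$ and $|X_{j+1}|+|Y_{j+1}|=2|X_j|+|Y_j|$. So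
$$\kappa=|X_j|+|Y_j|-n_j$$
does not depend on $j$. (In the Fibonacci chain $\kappa=2$.)

**Step 4: infinitely many switches.** Otherwise $X_j=X$ would be constant for large $j$. Then $|X|$ would be a return time of the words $u_j$, whose lengths tend to infinity, contradicting Fact 4.

**Step 5: the recursion.** Let $j_1<j_2<\cdots$ be the indices $j$ for which the step $j\to j+1$ is a switch. Put
$$Q_k=|X_{j_k+1}|,\qquad a_{k+1}=j_{k+1}-j_k\ge1 .$$
Write $Z=X_{j_k+1}$ and $Y=Y_{j_k+1}=X_{j_k}$. From $j_k+1$ to $j_{k+1}$ there are $a_{k+1}-1$ stays, so $X_{j_{k+1}}=Z$ and $Y_{j_{k+1}}=Z^{a_{k+1}-1}Y$. After the next switch,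
$$X_{j_{k+1}+1}=Z^{a_{k+1}}Y,\qquad Y_{j_{k+1}+1}=Z .$$
Stays do not change $X$, so for $k\ge2$ we have $|Y|=|X_{j_k}|=|X_{j_{k-1}+1}|=Q_{k-1}$. Therefore
$$Q_{k+1}=a_{k+1}Q_k+Q_{k-1}\qquad(k\ge2),\tag{6}$$
and $Q_k\to\infty$. Since $X_{j_k+1}=X_{j_k}Y_{j_k}$, Step 3 gives
$$n_{j_k}=|X_{j_k}|+|Y_{j_k}|-\kappa=Q_k-\kappa .\tag{7}$$

**Step 6: the ratios when $a_k$ is eventually constant.** Suppose $a_k=a$ for all large $k$, and let $\lambda>1$ be the root of $\lambda=a+1/\lambda$. The ratios $r_k=Q_{k+1}/Q_k$ satisfy $r_k=a+1/r_{k-1}$, and $r_{k-1}\ge1$, for large $k$. So
$$|r_k-\lambda|=\Bigl|\frac1{r_{k-1}}-\frac1\lambda\Bigr|=\frac{|r_{k-1}-\lambda|}{r_{k-1}\lambda}\le\frac{|r_{k-1}-\lambda|}\lambda ,$$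
and $r_k\to\lambda$. For $a=1$ the limit is $\varphi$; for $a=2$ it is $1+\sqrt2$.

## The recurrence quotient as a limit superior of length ratios

**Proposition 8.** *For every quasi-Sturmian $x$,*
$$\rho_x=2+\limsup_{k\to\infty}\frac{Q_{k+1}}{Q_k}.$$

Let $k\ge2$, $j=j_k$, $j'=j_{k+1}$, $a=a_{k+1}$, and let $Z=X_{j+1}$, $Y=Y_{j+1}=X_j$ be as in Step 5 above.

**Step 1: the largest gap between consecutive $Y$'s.** The derived sequence of $u_{j+1}$ is a sequence over $\{Z,Y\}$. Beyond a finite prefix it is a concatenation of the return words $X_{j'+1}=Z^aY$ and $Y_{j'+1}=Z$ of $u_{j'+1}$, in which $Y_{j'+1}$ never follows itself. So, beyond a finite prefix, there are $a$ or $a+1$ letters $Z$ between consecutive $Y$'s. The value $a+1$ occurs infinitely often, because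
$$X_{j'+1}Y_{j'+1}X_{j'+1}=Z^aY\cdot Z\cdot Z^aY$$
does: $Y_{j'+1}$ occurs infinitely often and is always surrounded by $X_{j'+1}$'s. Hence, beyond a finite prefix, the maximal distance in $x$ between the beginnings of consecutive $Y$'s is
$$|Y|+(a+1)|Z|=Q_{k-1}+(a+1)Q_k=Q_{k+1}+Q_k .\tag{8}$$

**Step 2: lower bound.** We look for a short word whose occurrences mark exactly the $Y$'s. Let $w=c\,u_j\,d$ be the word of length $n_j+2$ that marks the pair $X_jX_j$ in the derived sequence of $u_j$, by Lemma 5(iii). The return word $Y=X_j$ of $u_{j+1}=X_ju_j$ begins at $t$ exactly when $X_jX_j$ is read at $t$ in the derived sequence of $u_j$ (the alternative after $X_j$ is $Y_j$, and then the return word of $u_{j+1}$ is $X_jY_j$). So, beyond a finite prefix, $w$ occurs exactly at the positions $t+|X_j|-1$, where $t$ runs over the beginnings of $Y$'s. The return times of $w$ are thus the distances in (8). With $m=n_j+2=Q_k-\kappa+2$ we get $L(m)\ge Q_k+Q_{k+1}$, and by (1)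
$$\frac{R_x(m)}m\ge\frac{m-1+Q_k+Q_{k+1}}{Q_k-\kappa+2}.$$
As $k\to\infty$, $(m-1)/m\to1$ and $Q_k/m\to1$, so $\rho_x\ge2+\limsup Q_{k+1}/Q_k$.

**Step 3: upper bound for $L$ at one length.** Let $u=u_{j'}$ and $N=n_{j'}$, let $t_0<t_1<\cdots$ be the occurrences of $u$, and let $y$ be its derived sequence, over $X_{j'}=Z$ and $Y_{j'}=Z^{a-1}Y$. A word of $F_{N+1}$ occurring at $t_i+d$ with $0\le d<|y_i|$ lies inside $y_iu$, because $d+N+1\le|y_i|+N$. So it is determined by $y_i$ and $d$, and it recurs at $t_{i'}+d$, where $i'>i$ is minimal with $y_{i'}=y_i$. Its return time there is at most $t_{i'}-t_i$.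

If $y_i=X_{j'}$, then at most one $Y_{j'}$ stands between $y_i$ and $y_{i'}$, so
$$t_{i'}-t_i\le|X_{j'}|+|Y_{j'}|=aQ_k+Q_{k-1}=Q_{k+1}.$$
If $y_i=Y_{j'}=Z^{a-1}Y$, note that each $Y_{j'}$ contains exactly one $Y$, always at the same offset, and $X_{j'}=Z$ contains none. So $t_{i'}-t_i$ is the distance between two consecutive $Y$'s in the derived sequence of $u_{j+1}$, which for large $i$ is at most $Q_k+Q_{k+1}$ by (8). Return times are realized infinitely often, so it suffices to look at large $i$, and $L(N+1)\le Q_k+Q_{k+1}$.

**Step 4: upper bound for all lengths.** By Fact 2, $L(n)\le Q_k+Q_{k+1}$ whenever $n_{j_k}+1<n\le n_{j_{k+1}}+1$. For these $n$, (1) and (7) give, once $k$ is large,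
$$\frac{R_x(n)}n=\frac{n-1+L(n)}n\le1+\frac{Q_k+Q_{k+1}}{Q_k-\kappa+1}.$$
These ranges of $n$ cover all large integers, so $\rho_x\le2+\limsup Q_{k+1}/Q_k$. $\square$

## Below four only one value is left

**Proof of Theorem 1 and Theorem 2(1).** If $\rho_x\ge4$, Theorem 1 holds for $x$. Let $\rho_x<4$. By Proposition 7, $x$ is quasi-Sturmian, so Proposition 8 applies. If $a_k\ge2$ for infinitely many $k$, then $Q_{k+1}\ge2Q_k$ infinitely often by (6), and Proposition 8 gives $\rho_x\ge4$, a contradiction. So $a_k=1$ for all large $k$. Then $Q_{k+1}/Q_k\to\varphi$ by Step 6 of the chain construction, and Proposition 8 gives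
$$\rho_x=2+\varphi=\frac{5+\sqrt5}2 . \qquad\blacksquare$$

## Reading the chain off a substitution

To treat concrete sequences we need to know their chains. Let $\alpha(0)=0$, $\alpha(1)=01$, and let $\sigma$ be as before. For $\beta\in\{\alpha,\sigma\}$, each of the two blocks $\beta(0),\beta(1)$ is $0$ or $01$, so it begins with $0$ and contains no other $0$. Hence no sequence $\beta(w')$ contains $11$.

**Lemma 9.** *Let $w,w'\in\{0,1\}^{\mathbb N}$ be uniformly recurrent sequences, $w=\beta(w')$ with $\beta\in\{\alpha,\sigma\}$. If $u$ is a nonempty bispecial word of $w$, then $u=\beta(v)0$ for a bispecial word $v$ of $w'$ with $|v|<|u|$, and $e(u)=e(v)$.*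

**Proof.** In $w$ the letter $1$ is preceded and followed only by $0$. So a nonempty bispecial $u$ begins and ends with $0$. The blocks of $w=\beta(w')$ begin exactly at the letters $0$. So every occurrence of $u$ begins at the beginning of a block, and its last letter begins a new block. Thus $u=\beta(v)0$ with a unique factor $v$ of $w'$, and $|v|\le|\beta(v)|<|u|$. The occurrences of $u$ correspond to the occurrences of $v$ in $w'$. The letter after $u$ tells whether the block begun by the last $0$ is $0$ or $01$, and conversely that block determines the letter. The letter before $u$ is the last letter of the block preceding $\beta(v)$; it is $0$ or $1$ according as that block is $0$ or $01$. So the pairs $(c,d)$ with $cud$ a factor of $w$ correspond one to one to the pairs $(c',d')$ with $c'vd'$ a factor of $w'$, and the same holds for one-sided extensions. Hence $v$ is bispecial and $e(u)=e(v)$. $\square$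

**Lemma 10.** *In the chain of a quasi-Sturmian sequence, suppose the derived sequence of $u_j$, written with $0$ for $X_j$ and $1$ for $Y_j$, is $\beta(w')$, where $\beta\in\{\alpha,\sigma\}$ and $w'$ contains $00$ and not $11$. Then the step $j\to j+1$ is a stay if $\beta=\alpha$ and a switch if $\beta=\sigma$. The derived sequence of $u_{j+1}$, written with $0$ for $X_{j+1}$ and $1$ for $Y_{j+1}$, is $w'$.*

**Proof.** The occurrences of $u_{j+1}$ are the positions where $X_j$ begins, that is, the letters $0$ of $\beta(w')$, that is, the beginnings of the blocks. The sequence $\beta(w')$ itself begins with $0$. So the return words of $u_{j+1}$ are $\beta(0)$ and $\beta(1)$, read in $X_j,Y_j$, and they follow one another as the letters of $w'$ do. Since $w'$ contains $00$ and not $11$, $X_{j+1}$ is $\beta(0)$ and $Y_{j+1}$ is $\beta(1)$. For $\alpha$ this is $X_j,\ X_jY_j$, a stay; for $\sigma$ it is $X_jY_j,\ X_j$, a switch. $\square$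

**The Fibonacci word.** First, $f$ is uniformly recurrent: $0$ occurs in every factor of length $2$, so $\sigma^i(0)$ occurs in $f=\sigma^i(f)$ with bounded gaps, and every factor of $f$ is a factor of some $\sigma^i(0)$. It contains $00,01,10$ and not $11$, so its empty word has $e=3$. By Lemma 9 with $w=w'=f$, $\beta=\sigma$, and induction on length, every bispecial word of $f$ has $e=3$; it has $l=r=2$, since the alphabet is binary. So every summand in (2) is $0$, and $s(n)=s(0)=1$ for all $n$. Thus $P(n)=n+1$, so $f$ is non-periodic and quasi-Sturmian with $n_2=0$. Start the chain with the empty word $u_0$; its return words are $0,1$, its derived sequence is $f$, and $X_0=0$, $Y_0=1$. Lemma 10 applies at every step with $w'=f$ and $\beta=\sigma$, so every step is a switch, $a_k=1$ for all $k\ge2$, and Proposition 8 gives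
$$\rho_f=2+\varphi=\frac{5+\sqrt5}2 .$$

## Sequences with the minimal value: coded Fibonacci factors

Here we prove Theorem 2(2). Call $y\in\{0,1\}^{\mathbb N}$ *of Fibonacci type* (for this section) if all its factors are factors of $f$. Since $f$ is uniformly recurrent, a long enough factor of $y$ contains every factor of $f$ of a given length. So $y$ and $f$ have the same factors, $y$ is uniformly recurrent, $R_y=R_f$, and $\rho_y=\rho_f$.

**Step 1: letter frequencies are almost constant.** This will be used twice: for non-periodicity, and to compare lengths before and after a morphism. Put $\theta=\varphi^{-2}$ and $\delta(v)=|v|_1-\theta|v|$, where $|v|_1$ is the number of letters $1$ in $v$. The function $\delta$ is additive under concatenation. We have $\delta(0)=-\varphi^{-2}$ and $\delta(1)=1-\varphi^{-2}=\varphi^{-1}$. Moreover $\delta(\sigma(0))=\delta(01)=1-2\varphi^{-2}=\varphi^{-3}=-\varphi^{-1}\delta(0)$ and $\delta(\sigma(1))=\delta(0)=-\varphi^{-2}=-\varphi^{-1}\delta(1)$. So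
$$\delta(\sigma(v))=-\varphi^{-1}\delta(v)\quad\text{for all words }v .$$
Every factor $v$ of $f=\sigma(f)$ can be written $s\,\sigma(v')\,p$ with $|s|,|p|\le1$ and $v'$ a factor of $f$ with $|v'|\le|v|$. So $D_N$, the maximum of $|\delta(v)|$ over the factors $v$ of $f$ with $|v|\le N$, satisfies $D_N\le2+\varphi^{-1}D_N$. Since $1-\varphi^{-1}=\varphi^{-2}$, we get $D_N\le2\varphi^2$. Thus $|\delta|$ is bounded on the factors of $f$.

**Step 2: a $y$ of Fibonacci type is not eventually periodic.** If $\beta$ were a period word, all $\beta^k$ would be factors of $f$ and $\delta(\beta^k)=k\,\delta(\beta)$ would be bounded. Then $\delta(\beta)=0$, that is, $|\beta|_1=\theta|\beta|$, which is impossible since $\theta$ is irrational.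

**Step 3: "only if".** Let $\rho_x=\frac{5+\sqrt5}2$. This is below $4$, so $x$ is almost periodic, it is quasi-Sturmian by Proposition 7, and $a_k=1$ for all large $k$ by the proof of Theorem 2(1). So there is $J$ such that every step $j\to j+1$ with $j\ge J$ is a switch. Put $g(0)=X_J$, $g(1)=Y_J$, and let $y$ be the derived sequence of $u_J$, written with $0$ for $X_J$ and $1$ for $Y_J$. Then a suffix of $x$ equals $g(y)$.

All factors of $y$ must be shown to be factors of $f$. Written in the return words of $u_J$, the words $X_{J+i},Y_{J+i}$ are $\sigma^i(0),\sigma^i(1)$. This holds for $i=0$, and a switch replaces them by $\sigma^i(0)\sigma^i(1)=\sigma^{i+1}(0)$ and $\sigma^i(0)=\sigma^{i+1}(1)$. So for each $i$ we have $y=\pi_i\,\sigma^i(y^{(i)})$, with $\pi_i$ a finite word and $y^{(i)}$ the derived sequence of $u_{J+i}$, which has no factor $11$. Let $v$ be a factor of $y$, and choose $i$ with $|\sigma^i(1)|\ge|v|$; then also $|\sigma^i(0)|\ge|v|$. By Lemma 5(iv), $v$ occurs infinitely often in $y$, so it occurs in $\sigma^i(y^{(i)})$. Being no longer than a block, it occurs in $\sigma^i(ab)$ for some $ab\in\{00,01,10\}$. These three words are factors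 of $f$, so $\sigma^i(ab)$ is a factor of $\sigma^i(f)=f$, and so is $v$.

If $g(0)$ and $g(1)$ commuted, they would be powers of one word (a textbook fact on commuting words), and $x$ would be eventually periodic, contradicting Fact 1. So $g(0)g(1)\ne g(1)g(0)$.

**Step 4: a lemma on coincidences, for "if".** We need that a code by non-commuting words cannot create periodicity. *Claim: if $U,V$ are nonempty words and $U\alpha=V\beta$ for infinite concatenations $\alpha,\beta\in\{U,V\}^\omega$, then $UV=VU$.* Induct on $|U|+|V|$; by symmetry let $|U|\le|V|$. If $|U|=|V|$, then $U=V$. Otherwise $V=UV'$ with $V'$ nonempty, and canceling $U$ gives $\alpha=V'\beta$. Both $\alpha$ and $\beta$ lie in $\{U,UV'\}^\omega\subset\{U,V'\}^\omega$. Moreover $\alpha$ begins with a block $U$ or $UV'$, so $\alpha=U\alpha'$ with $\alpha'\in\{U,V'\}^\omega$. So $U\alpha'=V'\beta$, and the induction hypothesis for $U,V'$ gives $UV'=V'U$. Hence $UV=UUV'=UV'U=VU$.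

**Step 5: "if", non-periodicity of $x$.** Let $x$ be almost periodic with a suffix $g(y)$ as in Theorem 2(2). The words $g(0),g(1)$ are nonempty, since the empty word commutes with everything. Suppose $g(y)$ were eventually periodic with period $T$. By the pigeonhole principle there are arbitrarily large $i<j$ with $|g(y_0\cdots y_{i-1})|\equiv|g(y_0\cdots y_{j-1})|\pmod T$. Taking both beyond the preperiod, we get $g(y_iy_{i+1}\cdots)=g(y_jy_{j+1}\cdots)$. If $y_iy_{i+1}\cdots$ and $y_jy_{j+1}\cdots$ were different, then deleting their longest common prefix would leave two sequences with different first letters and equal images, that is, $g(0)\alpha=g(1)\beta$ with $\alpha,\beta\in\{g(0),g(1)\}^\omega$. By Step 4, $g(0)$ and $g(1)$ would commute, which they do not. So the two tails of $y$ are equal and $y$ is eventually periodic, contradicting Step 2. Hence $g(y)$ is not eventually periodic, and $x$ is non-periodic.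

**Step 6: "if", the upper bound.** Since $x$ is almost periodic, $F$ is the set of factors of $g(y)$, and $R_x$ depends only on $F$. For a factor $v$ of $y$,
$$|g(v)|=\mu|v|+\delta(v)\bigl(|g(1)|-|g(0)|\bigr),\qquad \mu=(1-\theta)|g(0)|+\theta|g(1)|>0 .$$
By Step 1 there is a constant $D$ with $\bigl||g(v)|-\mu|v|\bigr|\le D$ for all factors $v$ of $y$. Put $M=\max(|g(0)|,|g(1)|)$ and, for given $m$, $H=\lceil(m+M+D)/\mu\rceil$.

Every word of $F_m$ is a factor of $g(v)$ for some factor $v$ of $y$ of length $H$: let $v$ start at the block in which an occurrence of the word begins; the word ends within the first $M+m$ letters, and $|g(v)|\ge\mu H-D\ge m+M$. Next, every factor of $g(y)$ of length at least $M+D+\mu R_y(H)$ contains $g(v')$ for some factor $v'$ of $y$ of length $R_y(H)$: skip fewer than $M$ letters to reach the beginning of a block, and use $|g(v')|\le\mu R_y(H)+D$. This $v'$ contains every factor of $y$ of length $H$. So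
$$R_x(m)\le M+D+\mu R_y(H)+1 .$$
As $m\to\infty$ we have $H\to\infty$ and $\mu H/m\to1$, so
$$\rho_x\le\limsup_{m\to\infty}\frac{\mu H}m\cdot\frac{R_y(H)}H\le\rho_y=\rho_f=\frac{5+\sqrt5}2 .$$
Since $x$ is non-periodic, Theorem 1 gives equality. $\blacksquare$

## The next quasi-Sturmian value, $3+\sqrt2$

Here we prove Theorem 2(3).

**Step 1: the bound.** Let $x$ be quasi-Sturmian with $\rho_x\ne\frac{5+\sqrt5}2$. If $a_k=1$ for all large $k$, then $Q_{k+1}/Q_k\to\varphi$ and Proposition 8 gives the excluded value. So one of the following holds.

* $a_k\ge3$ infinitely often. Then $\limsup Q_{k+1}/Q_k\ge3$ by (6).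
* $a_k=2$ for all large $k$. Then $Q_{k+1}/Q_k\to1+\sqrt2$.
* $a_k\in\{1,2\}$ for all large $k$, with both values infinitely often. Then infinitely often $a_k=1$ and $a_{k+1}=2$. For such large $k$, $Q_k=Q_{k-1}+Q_{k-2}\le2Q_{k-1}$, because $Q_{k-2}\le Q_{k-1}$. So $Q_{k+1}/Q_k=2+Q_{k-1}/Q_k\ge\frac52$.

By Proposition 8, $\rho_x\ge2+\min\bigl(3,\,1+\sqrt2,\,\tfrac52\bigr)=3+\sqrt2$.

**Step 2: a sequence whose chain alternates.** We want $a_k=2$ for all $k\ge2$, that is, one stay between consecutive switches; Lemma 10 tells us to alternate $\alpha$ and $\sigma$. Let $\tau=\alpha\circ\sigma$, so $\tau(0)=001$ and $\tau(1)=0$, and let $z=\lim\tau^i(0)=001001\,0\cdots$ be the fixed point of $\tau$. Put $z'=\sigma(z)$. Then $z=\alpha(z')$ and $z'=\sigma(z)$. Neither contains $11$. Both contain $00,01,10$: for $z$ this is visible, and $z'$ contains $\sigma(00)=0101$ and $\sigma(10)=001$.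

The sequence $z$ is uniformly recurrent: $0$ occurs in every factor of length $2$, so $\tau^i(0)$ occurs in $z=\tau^i(z)$ with bounded gaps, and every factor of $z$ is a factor of some $\tau^i(0)$. Then $z'=\sigma(z)$ is uniformly recurrent too, since each of its factors lies in $\sigma(v)$ for a factor $v$ of $z$, and $v$ recurs with bounded gaps.

**Step 3: $z$ is quasi-Sturmian.** In both $z$ and $z'$ the empty word has $e=3$. Lemma 9 applies to $z=\alpha(z')$ and to $z'=\sigma(z)$: a nonempty bispecial word of either sequence has the same $e$ as a shorter bispecial word of the other. By induction on length, every bispecial word of $z$ or $z'$ has $e=3$, and $l=r=2$ as the alphabet is binary. So by (2), $s(n)=s(0)=1$ for all $n$, for $z$. Hence $P(n)=n+1$, and $z$ is non-periodic and quasi-Sturmian with $n_2=0$.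

**Step 4: its chain.** Start with $u_0$ the empty word. Its derived sequence is $z$ itself; since $00$ occurs and $11$ does not, $X_0=0$ and $Y_0=1$. As $z=\alpha(z')$, Lemma 10 says that the first step is a stay and that the derived sequence of $u_1$ is $z'$. As $z'=\sigma(z)$, the second step is a switch and the derived sequence of $u_2$ is again $z$, with $0,1$ standing for $X_2,Y_2$. So the steps alternate stay, switch, stay, switch, …; hence $a_k=2$ for all $k\ge2$, and $Q_{k+1}/Q_k\to1+\sqrt2$. By Proposition 8,
$$\rho_z=2+1+\sqrt2=3+\sqrt2 . \qquad\blacksquare$$
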